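\title{Koszul algebras with many relations: a counterexample to a Tur\'an-type inequality}

\begin{abstract}
Let $A$ be a Koszul algebra of finite cohomological dimension $d$ over a field $k$, with $b_1$ generators and $b_2$ relations. We ask whether $b_2\le\frac{d-1}{2d}\,b_1^2$ always holds. The inequality is true for $d\le 2$, and we show that it fails for every $d\ge 3$ over every field. For $d=3$ the counterexample is an explicit algebra with $7$ generators and $17$ relations. It is obtained, on the Koszul dual side, from an algebra that meets the bound with equality by adjoining a cyclic module with a linear resolution. We also prove the general bound $b_2\le\bigl(1-\frac{1}{4\cos^2(\pi/(d+2))}\bigr)b_1^2$.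
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field and let $A=\bigoplus_{j\ge0}A_j$ be a graded $k$-algebra with $A_0=k$, generated by the finite-dimensional space $A_1$. Let $A_+=\bigoplus_{j>0}A_j$ and let $k=A/A_+$ be the trivial module. The groups $\operatorname{Ext}^{i,j}_A(k,k)$ carry a cohomological degree $i$ and an internal degree $j$, and $A$ is \emph{Koszul} if $\operatorname{Ext}_A^{i,j}(k,k)=0$ whenever $i\ne j$. The \emph{cohomological dimension} of $A$ is $d=\max\{i:\operatorname{Ext}^i_A(k,k)\neq0\}$. For a Koszul algebra put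
\[
b_i=\dim\operatorname{Ext}^{i,i}_A(k,k).
\]
Such an algebra is defined by quadratic relations, $b_1=\dim A_1$ is the number of generators, and $b_2$ is the number of linearly independent relations (see Theorem~\ref{thm:duality}). The following question is posed in~\cite{Blumer}: does every Koszul algebra of finite cohomological dimension $d\ge1$ satisfy
\begin{equation}\label{eq:ineq}
b_2\le\frac{d-1}{2d}\,b_1^2\;?
\end{equation}

To see what \eqref{eq:ineq} measures, put $\delta=b_1^2-2b_2$. Multiplying \eqref{eq:ineq} by $2d$ and rearranging gives the equivalent form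
\begin{equation}\label{eq:delta}
b_1^2\le d\,\delta .
\end{equation}
Write the polynomial $\sum_i b_it^i$, which has degree $d$ and constant term $1$, as $\prod_{s=1}^d(1+\lambda_st)$ with complex $\lambda_s$. Then $b_1=\sum\lambda_s$ and $\delta=\sum\lambda_s^2$. If all $\lambda_s$ are real, \eqref{eq:delta} is the Cauchy--Schwarz inequality, with equality exactly when the $\lambda_s$ coincide. This covers the first examples. A free algebra on $n$ generators has polynomial $1+nt$; a tensor product of $d$ free algebras on $n_1,\dots,n_d$ generators has polynomial $\prod(1+n_st)$ by the K\"unneth formula; and equality holds in \eqref{eq:ineq} when $n_1=\dots=n_d$, for instance for the polynomial ring in $d$ variables.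

Two cases of \eqref{eq:ineq} are quoted in \cite{Blumer} as known: the case $d=2$, and the case of universal enveloping algebras of right-angled Artin Lie algebras (Weigel, following Tur\'an). For a finite simplicial graph, this Lie algebra is generated in degree $1$ by the vertices, with the relation $[v,w]=0$ for each edge $\{v,w\}$. The quadratic dual (Section~\ref{sec:linear}) of its enveloping algebra is the exterior algebra on the vertices modulo the products of nonadjacent vertices, and its component of degree $i$ has a basis indexed by the cliques with $i$ vertices. So $b_1$ counts vertices, $b_2$ counts edges, $d$ is the size of the largest clique, and \eqref{eq:ineq} is Tur\'an's bound on the number of edges of a graph without a clique of size $d+1$. The tensor products of free algebras above correspond to complete $d$-partite graphs. All of this suggests that a Koszul algebra cannot have more relations than the balanced tensor product with the same $d$ and $b_1$. That guess is wrong as soon as $d\ge3$.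

\begin{theorem}\label{thm:example}
Let $k$ be any field and let $A$ be the quotient of the free algebra $k\langle a_1,a_2,c_1,c_2,p,q,m\rangle$ by the $17$ relations
\begin{gather*}
a_1(c_1+p),\qquad a_2(c_1+p),\qquad a_1(c_2+q)+c_1p,\qquad a_2(c_2+q)+c_2p,\\
pa_i,\quad pc_i,\quad qa_i,\quad qc_i,\quad a_im,\quad c_im\quad(i=1,2),\qquad qm .
\end{gather*}
Then $A$ is Koszul of cohomological dimension $3$, and $\dim\operatorname{Ext}_A^{i,i}(k,k)=1,7,17,16$ for $i=0,1,2,3$. In particular $17>\frac{3-1}{2\cdot3}\cdot7^2=\frac{49}{3}$, so \eqref{eq:ineq} fails for $A$.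
\end{theorem}

By the remark on real roots, the polynomial $1+7t+17t^2+16t^3$ has a pair of nonreal roots. The second theorem settles the question for every $d$.

\begin{theorem}\label{thm:all}
Let $k$ be any field.
\begin{itemize}
\item[(1)] If $d\in\{1,2\}$, then \eqref{eq:ineq} holds for every Koszul algebra of cohomological dimension $d$.
\item[(2)] For every $d\ge3$ there is a Koszul algebra of cohomological dimension $d$ with $b_1=2d+1$ and $b_2=2d^2-1$. For it, $2d\,b_2-(d-1)b_1^2=d+1>0$. Hence \eqref{eq:ineq} holds for all Koszul algebras of cohomological dimension $d$ if and only if $d\le2$.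
\item[(3)] Inequality \eqref{eq:ineq} reads $b_2\le\frac12\bigl(1-\frac1d\bigr)b_1^2$. For $d=3e$, $e\geq 1$, there are Koszul algebras of cohomological dimension $d$ with $b_2=\frac12\bigl(1-\frac{45}{49d}\bigr)b_1^2$. Hence, for $0<c<\frac{49}{45}$, the inequality $b_2\le\frac12\bigl(1-\frac1{cd}\bigr)b_1^2$ fails for infinitely many $d$.
\item[(4)] Every Koszul algebra of cohomological dimension $d\ge1$ satisfies
\[
b_2\le\Bigl(1-\frac{1}{4\cos^2(\pi/(d+2))}\Bigr)b_1^2<\frac34\,b_1^2 .
\]
\end{itemize}
\end{theorem}

The bound in (4) is not claimed to be sharp.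

All constructions take place on the dual side, where one has to build finite-dimensional Koszul algebras with prescribed dimensions (Section~\ref{sec:linear}). Section~\ref{sec:ext} introduces the operation that breaks the inequality, tries it on a small case, and isolates the property that the input must have. Section~\ref{sec:B} constructs that input. Theorem~\ref{thm:example} and parts (2), (3) of Theorem~\ref{thm:all} are proved in Section~\ref{sec:counter}, and parts (1), (4) in Section~\ref{sec:upper}.

\section{Linear modules and Koszul duality}\label{sec:linear}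

From now on an \emph{algebra} $S$ is a graded $k$-algebra with $S_0=k$, $S_j=0$ for $j<0$, and finite-dimensional components; $\varepsilon\colon S\to k=S/S_+$ is the augmentation, and $S(t)=\sum_j(\dim S_j)t^j$ is the Hilbert series. A \emph{module} is a graded left module, bounded below, with finite-dimensional components. Shifts are defined by $X(-1)_j=X_{j-1}$ and $X(1)_j=X_{j+1}$. A module concentrated in a single degree is killed by $S_+$, so it is a shifted direct sum of copies of $k$.

Write $\operatorname{Tor}_i^S(X)=\operatorname{Tor}_i^S(k,X)$. These spaces are graded, the maps in the long exact sequences preserve the grading, and $\operatorname{Tor}_i^S(X(-1))_j=\operatorname{Tor}_i^S(X)_{j-1}$. The dimension of $\operatorname{Tor}_i^S(X)_j$ is the number of generators of degree $j$ in the $i$th term of the minimal graded free resolution of $X$. In particular $\operatorname{Tor}_0^S(X)=X/S_+X$ records the generators of $X$, and $\operatorname{Tor}_1^S(X)$ its relations.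

For $i\ge-1$, call $X$ \emph{$i$-linear} if $\operatorname{Tor}^S_s(X)_j=0$ for all $s\le i$ and $j\ne s$. Every module is $(-1)$-linear, and $X$ is $0$-linear if and only if it is generated by $X_0$. Call $X$ \emph{linear} if it is $i$-linear for all $i$. A free module $S\otimes V$ with $V$ in degree $0$ is linear, and a finite direct sum of linear modules is linear. Since $\operatorname{Ext}_S^{i,j}(k,k)$ is dual to $\operatorname{Tor}_i^S(k)_j$, the algebra $S$ is Koszul if and only if $k$ is a linear module; generation by $S_1$ is then automatic, because $\operatorname{Tor}_1^S(k)=S_+/S_+^2$.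

Every proof of linearity in this paper is an induction on $i$ driven by the first of the following three facts.

\begin{lemma}\label{lem:seq}
Let $0\to Y(-1)\to X\to Z\to0$ be an exact sequence of $S$-modules and let $i\ge0$. If $X$ is $i$-linear and $Y$ is $(i-1)$-linear, then $Z$ is $i$-linear.
\end{lemma}

\begin{proof}
For $s\le i$ and $j\neq s$, the outer terms of the exact sequence $\operatorname{Tor}^S_s(X)_j\to\operatorname{Tor}^S_s(Z)_j\to\operatorname{Tor}^S_{s-1}(Y)_{j-1}$ vanish.
\end{proof}

The loss of one step between $Y$ and $Z$ is what makes the lemma useful: $Y$ may be built from $Z$ itself, and the lemma then improves $(i-1)$-linearity to $i$-linearity.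

\begin{lemma}\label{lem:syz}
Let $X$ be a linear $S$-module and let $\Omega_SX$ be the kernel of the surjection $S\otimes X_0\to X$. Then $\Omega_SX\subset S_+\otimes X_0$, and $(\Omega_SX)(1)$ is linear.
\end{lemma}

\begin{proof}
The surjection is bijective in degree $0$, which gives the inclusion. It induces an isomorphism on $\operatorname{Tor}_0^S$, both sides being $X_0$, and $\operatorname{Tor}_s^S(S\otimes X_0)=0$ for $s\ge1$. So the long exact sequence gives $\operatorname{Tor}^S_s(\Omega_SX)\cong\operatorname{Tor}^S_{s+1}(X)$ for all $s\ge0$, and this space is concentrated in degree $s+1$.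
\end{proof}

\begin{lemma}\label{lem:ind}
Let $E\subset S$ be a graded subalgebra such that $S$ is free as a right $E$-module on homogeneous elements. If $W$ is a linear $E$-module, then $S\otimes_EW$ is a linear $S$-module.
\end{lemma}

\begin{proof}
If $P_\bullet\to W$ is a graded free resolution over $E$, then $S\otimes_EP_\bullet\to S\otimes_EW$ is a graded free resolution over $S$, and $k\otimes_S(S\otimes_EP_\bullet)=k\otimes_EP_\bullet$. Hence $\operatorname{Tor}^S_i(S\otimes_EW)=\operatorname{Tor}^E_i(W)$.
\end{proof}

\emph{Tensor products.} For algebras $S,S'$, the K\"unneth formula gives an isomorphism $\operatorname{Tor}^{S\otimes S'}(k)\cong\operatorname{Tor}^S(k)\otimes\operatorname{Tor}^{S'}(k)$ that is additive in both degrees. So $S\otimes S'$ is Koszul if $S$ and $S'$ are, and its Hilbert series is $S(t)S'(t)$.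

\emph{Quadratic duals.} An algebra $S$ is \emph{quadratic} if $S=T(V)/(R)$, where $T(V)$ is the tensor algebra on $V=S_1$ and $R$ is the kernel of the multiplication $\mu\colon V\otimes V\to S_2$. Its \emph{quadratic dual} is $S^!=T(V^*)/(R^\perp)$, where $R^\perp\subset V^*\otimes V^*$ is the annihilator of $R$ under the pairing $(\xi\otimes\eta)(v\otimes w)=\xi(v)\eta(w)$. Then $(S^!)^!=S$. Since $R=\ker\mu$, the space $R^\perp$ is the image of the injective map $\mu^*\colon S_2^*\to V^*\otimes V^*$; thus $S^!$ has $\dim S_1$ generators and $\dim S_2$ independent relations.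

\begin{theorem}[Koszul duality; \cite{Priddy}, {\cite[Ch.~2]{PP}}]\label{thm:duality}
If $S$ is Koszul, then $S$ is quadratic, $A=S^!$ is Koszul, $\dim\operatorname{Ext}_A^{i,i}(k,k)=\dim S_i$ for all $i$, and $A(t)S(-t)=1$.
\end{theorem}

Since $(S^!)^!=S$, the theorem applies in both directions. Koszul algebras $A$ of cohomological dimension $d$ correspond to finite-dimensional Koszul algebras $S=A^!$ whose top nonzero degree is $d$, and $b_i=\dim S_i$. The question becomes: how large can $\dim S_2$ be, given $\dim S_1$ and the top degree?

\section{Extensions by a linear module}\label{sec:ext}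

An algebra with Hilbert series $(1+nt)^d$ meets \eqref{eq:ineq} with equality, so a small change in the right direction would violate it. We need a way to add one generator and many elements of degree $2$ that preserves Koszulity and does not raise the top degree. The following operation reduces this to a question about modules.

Let $S$ be an algebra and $M$ a module generated by $M_0$. Define $S\ltimes M=S\oplus M(-1)$ with the product
\[
(s,x)(s',x')=(ss',\;sx'+\varepsilon(s')x).
\]
This is the trivial extension of $S$ by the bimodule $M(-1)$ on which $S$ acts on the right through $\varepsilon$; both bracketings of $(s,x)(s',x')(s'',x'')$ have second component $ss'x''+\varepsilon(s'')sx'+\varepsilon(s's'')x$. The Hilbert series is $S(t)+tM(t)$. The subspace $M(-1)$ is an ideal with quotient $S$, so every $S$-module is a module over $S\ltimes M$, and the one property of the product that matters is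
\begin{equation}\label{eq:kill}
M(-1)\cdot(S\ltimes M)_+=0 .
\end{equation}

\begin{proposition}\label{prop:ext}
Let $M$ be a linear $S$-module and $\hat S=S\ltimes M$. Then every linear $S$-module is linear as an $\hat S$-module. In particular, if $S$ is Koszul, then $\hat S$ is Koszul.
\end{proposition}

\begin{proof}
We show by induction on $i\ge-1$ that all linear $S$-modules are $i$-linear over $\hat S$. The statement has to be carried for all modules at once, because the syzygy of $k$ over $\hat S$ involves $M$. The case $i=-1$ is empty.

Let $i\ge0$ and let $X$ be a linear $S$-module. It is generated by $X_0$, and $M(-1)$ acts on it as zero, so the kernel of the surjection $\hat S\otimes X_0\to X$ is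
\[
\Omega=\Omega_SX\oplus\bigl(M(-1)\otimes X_0\bigr).
\]
By Lemma~\ref{lem:syz}, $\Omega\subset\hat S_+\otimes X_0$, so $M(-1)$ acts as zero on $\Omega$ by \eqref{eq:kill}. Thus $\Omega$ is an $S$-module viewed over $\hat S$, and both summands are $S$-submodules. The $S$-module $\Omega(1)=(\Omega_SX)(1)\oplus(M\otimes X_0)$ is linear, by Lemma~\ref{lem:syz} and the linearity of $M$. By induction $\Omega(1)$ is $(i-1)$-linear over $\hat S$, and Lemma~\ref{lem:seq} applied to $0\to\Omega\to\hat S\otimes X_0\to X\to0$ shows that $X$ is $i$-linear over $\hat S$. The last assertion is the case $X=k$.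
\end{proof}

\begin{example}\label{ex:GE}
(a) Take $S=k$ and $M=k^n$. Then $G_n=k\ltimes k^n$ is the algebra $k\oplus k^n$ with zero multiplication on its component of degree $1$. It is Koszul with Hilbert series $1+nt$; its dual is the free algebra on $n$ generators.

(b) Take $S=G_2=k\oplus ka_1\oplus ka_2$ and let $M$ be the free module of rank $2$. Let $c_1,c_2$ be the free generators of $M(-1)$, in degree $1$. Then $E=G_2\ltimes M$ is Koszul with Hilbert series $(1+2t)+2t(1+2t)=1+4t+4t^2$. Its component $E_1$ has basis $a_1,a_2,c_1,c_2$, its component $E_2$ has basis $a_ic_j$ ($i,j=1,2$), the products $a_ia_j$, $c_ia_j$, $c_ic_j$ vanish, and $E_j=0$ for $j\ge3$.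
\end{example}

Now let $d=3$ and let $B$ be a Koszul algebra with $B(t)=(1+nt)^3=1+3nt+3n^2t^2+n^3t^3$. Let $M=B/I$ be a cyclic linear module. The extension $B\ltimes M$ has top degree $3$ if and only if $M_3=0$, and it has $b_1=3n+1$ and $b_2=3n^2+\dim M_1$. Since $\frac13(3n+1)^2=3n^2+2n+\frac13$, it violates \eqref{eq:ineq} if and only if
\begin{equation}\label{eq:threshold}
M_3=0\qquad\text{and}\qquad\dim M_1\ge 2n+1 .
\end{equation}
The two conditions pull against each other. By Lemma~\ref{lem:syz} the left ideal $I$ is generated by $I_1$, so $M_3=0$ means $B_2I_1=B_3$, while the second condition says $\dim I_1\le n-1$: few elements of degree $1$ must generate the whole top degree. In particular $1\le\dim I_1\le n-1$, so $n\ge2$.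

\begin{example}\label{ex:toy}
The case $n=1$ shows the mechanism, although it cannot satisfy \eqref{eq:threshold}. Let $B=G_1^{\otimes3}=k[x,y,z]/(x^2,y^2,z^2)$, with basis the squarefree monomials, and let $I=Bz$. Then $B_2z=k\,xyz=B_3$, and $M=B/Bz$ has basis $1;\,x,y;\,xy$. Right multiplication by $z$ kills the monomials that contain $z$ and is injective on the span of the others. So the annihilator of $z$ is $Bz$, the map $b\mapsto bz$ induces an isomorphism $M(-1)\cong Bz$, and there is an exact sequence
\[
0\to M(-1)\to B\to M\to0 .
\]
By Lemma~\ref{lem:seq}, if $M$ is $(i-1)$-linear, then $M$ is $i$-linear; so $M$ is linear. The Koszul algebra $B\ltimes M$ has Hilbert series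
\[
(1+3t+3t^2+t^3)+t(1+2t+t^2)=1+4t+5t^2+2t^3 ,
\]
and $5<\frac{16}{3}$: the bound survives, by a margin of $\frac13$.
\end{example}

For $n=2$, condition \eqref{eq:threshold} forces $\dim I_1=1$. So we need a Koszul algebra $B$ with dimensions $1,6,12,8$ and a single element $p\in B_1$ such that $B_2p=B_3$ and $B/Bp$ is linear. The tensor cube $G_2^{\otimes3}$ has no such element. Indeed, let $V_1,V_2,V_3$ be the degree $1$ components of the three factors and write $p=p_1+p_2+p_3$ with $p_s\in V_s$. Then
\[
B_2p=V_1\otimes V_2\otimes p_3+V_1\otimes p_2\otimes V_3+p_1\otimes V_2\otimes V_3 ,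
\]
so $B_3/B_2p\cong(V_1/kp_1)\otimes(V_2/kp_2)\otimes(V_3/kp_3)\neq0$. A different algebra with the same Hilbert series is needed.

\section{An algebra whose top degree is generated by one element}\label{sec:B}

Let $E$ be a Koszul algebra with $E_j=0$ for $j\ge3$. Write $U=E_1$ and $\Gamma=E_2$, and let $L$ be a vector space of finite dimension $l\geq 1$, placed in degree $1$. In the tensor product $(k\oplus L)\otimes E$ the top component is $L\otimes\Gamma$, and the rule $u\ell=\ell u$ gives $(\ell u)p=\ell pu=0$ for $\ell,p\in L$, $u\in U$. So the largest part $L\otimes U$ of degree $2$ is wasted on $p$. We keep the structure of a free right $E$-module, which fixes the Hilbert series and will give Koszulity, and we change the rule for $u\ell$: we send it into $\Gamma$. Then $(\ell u)p=\ell(up)$, and these products fill $L\otimes\Gamma$ as soon as $Up=\Gamma$.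

Let $f\colon U\otimes L\to\Gamma$ be any linear map. Put
\[
B_0=k,\qquad B_1=U\oplus L,\qquad B_2=\Gamma\oplus(L\otimes U),\qquad B_3=L\otimes\Gamma,
\]
and $B_j=0$ for $j\ge4$. For $u,u'\in U$, $\ell,\ell'\in L$, $\gamma\in\Gamma$, define the products of elements of positive degree by the following table, in which the row is the left factor, the column is the right factor, $uu'$ is the product in $E$, and all products of total degree at least $4$ are zero:
\[
\begin{array}{c|cccc}
 & u' & \ell' & \gamma' & \ell'\otimes u'\\ \hline
u & uu' & f(u,\ell') & 0 & 0\\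
\ell & \ell\otimes u' & 0 & \ell\otimes\gamma' & 0\\
\gamma & 0 & 0 & 0 & 0\\
\ell\otimes u & \ell\otimes uu' & \ell\otimes f(u,\ell') & 0 & 0
\end{array}
\]

\begin{proposition}\label{prop:B}
For every $f$, the space $B$ is an associative algebra. It contains $E$ as a subalgebra, it is free as a right $E$-module, $B=E\oplus(L\otimes E)$, and it is Koszul with Hilbert series $(1+lt)E(t)$.
\end{proposition}

\begin{proof}
\emph{Associativity.} Since $B_j=0$ for $j\ge4$, only triples $v_1,v_2,v_3\in B_1$ need to be checked, and we may take each $v_s$ in $U$ or in $L$. The table shows that $UB_1\subset\Gamma$, $\Gamma B_1=0$, $UB_2=0$, $LB_1\subset L\otimes U$ and $L(L\otimes U)=0$.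
\begin{itemize}
\item If $v_1=u\in U$, then $u(v_2v_3)\in UB_2=0$ and $(uv_2)v_3\in\Gamma B_1=0$.
\item If $v_1=\ell\in L$ and $v_2=u\in U$, then $uv_3\in\Gamma$, so $\ell(uv_3)=\ell\otimes(uv_3)$; the last row of the table gives $(\ell\otimes u)v_3=\ell\otimes(uv_3)$ both for $v_3\in U$ and for $v_3\in L$.
\item If $v_1=\ell$ and $v_2=\ell'$ lie in $L$, then $(\ell\ell')v_3=0$ and $\ell(\ell'v_3)\in L(L\otimes U)=0$.
\end{itemize}

\emph{Freeness.} On $k\oplus U\oplus\Gamma$ the product is that of $E$. The complement $L\oplus(L\otimes U)\oplus(L\otimes\Gamma)$ is $L\otimes E$, and the entries $\ell u'=\ell\otimes u'$, $\ell\gamma'=\ell\otimes\gamma'$, $(\ell\otimes u)u'=\ell\otimes uu'$ of the table say that $E$ acts on it by right multiplication in the second factor. So $1$ and a basis of $L$ form a basis of $B$ as a right $E$-module, and $B(t)=(1+lt)E(t)$.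

\emph{Koszulity.} Since $E$ is Koszul, $k$ is a linear $E$-module, so $T=B\otimes_Ek$ is a linear $B$-module by Lemma~\ref{lem:ind}. By freeness $T=k\oplus L$, in degrees $0$ and $1$. Its top component $L$ is a submodule concentrated in degree $1$, so there is an exact sequence $0\to k^l(-1)\to T\to k\to0$. By Lemma~\ref{lem:seq}, if $k$ is $(i-1)$-linear over $B$, then it is $i$-linear. Hence $k$ is linear.
\end{proof}

The map $f$ played no role so far. It now controls the module $B/Bp$. As in Example~\ref{ex:toy}, we identify $Bp$ with the quotient of $B$ by the annihilator of $p$. The difference is that the annihilator contains all of $L$, so it is larger than $Bp$ when $l\ge2$, and a second module $N=B/BL$ enters. The two modules differ only in degree $1$, and the induction alternates between them.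

\begin{proposition}\label{prop:M}
Let $0\ne p\in L$ and suppose that the map $f_p\colon U\to\Gamma$, $u\mapsto f(u,p)$, is bijective. Then $M=B/Bp$ is a linear $B$-module with
\[
M_0=k,\qquad M_1=B_1/kp,\qquad M_2\cong L\otimes U,\qquad M_j=0\quad(j\ge3).
\]
\end{proposition}

\begin{proof}
We compute the left ideals $Bp\subset BL$ degree by degree. In degree $2$ we have $LL=0$ and $UL\subset\Gamma$, and $Up=\Gamma$ because $f_p$ is surjective; so $(Bp)_2=(BL)_2=\Gamma$. In degree $3$ we have $(\ell\otimes u)p=\ell\otimes f_p(u)$, and these elements span $L\otimes\Gamma=B_3$; so $(Bp)_3=(BL)_3=B_3$. Therefore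
\[
Bp=kp\oplus\Gamma\oplus(L\otimes\Gamma),\qquad BL=L\oplus\Gamma\oplus(L\otimes\Gamma).
\]
This gives the components of $M$. It also shows that $N=B/BL$ has components $k$, $U$, $L\otimes U$ in degrees $0,1,2$, and that the kernel $BL/Bp$ of $M\to N$ is $L/kp$, concentrated in degree $1$. So there is an exact sequence
\begin{equation}\label{eq:MN}
0\to k^{\,l-1}(-1)\to M\to N\to0 .
\end{equation}

The surjection $B\to(Bp)(1)$, $b\mapsto bp$, is a map of left modules that kills $BL$, because $Lp=0$. So it induces a map $N\to(Bp)(1)$. In degree $0$ this map is $1\mapsto p$, in degree $1$ it is $f_p\colon U\to\Gamma$, and in degree $2$ it is $\operatorname{id}_L\otimes f_p\colon L\otimes U\to L\otimes\Gamma$. All three are bijective, so $Bp\cong N(-1)$, and there is an exact sequence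
\begin{equation}\label{eq:NM}
0\to N(-1)\to B\to M\to0 .
\end{equation}

Suppose that $N$ is $(i-1)$-linear for some $i\ge0$; this holds for $i=0$. Lemma~\ref{lem:seq} applied to \eqref{eq:NM} shows that $M$ is $i$-linear. The module $k$ is linear by Proposition~\ref{prop:B}, so Lemma~\ref{lem:seq} applied to \eqref{eq:MN} shows that $N$ is $i$-linear. By induction, $M$ and $N$ are linear.
\end{proof}

\begin{remark}\label{rem:hyp}
Both halves of the hypothesis on $f_p$ are used. If $f_p$ is not surjective, then $M_3=L\otimes(\Gamma/Up)\ne0$, and $B\ltimes M$ has top degree $4$. If $f_p$ is not injective, then the annihilator of $p$ is larger than $BL$, and \eqref{eq:NM} is lost. Bijectivity forces $\dim U=\dim\Gamma$. If this common dimension is $g>0$, then Theorem~\ref{thm:all}(1) applied to $E^!$ gives $g^2\ge4g$, so $g\ge4$. The smallest possible Hilbert series for $E$ is therefore $1+4t+4t^2=(1+2t)^2$, and with $l=2$ this gives $B(t)=(1+2t)^3$, the series asked for at the end of Section~\ref{sec:ext}.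
\end{remark}

\section{The counterexamples}\label{sec:counter}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $E$ be the algebra of Example~\ref{ex:GE}(b), let $L$ have basis $p,q$, and define $f$ by
\[
f(a_i,p)=a_ic_1,\qquad f(c_i,p)=a_ic_2,\qquad f(a_i,q)=a_ic_2,\qquad f(c_i,q)=0\qquad(i=1,2).
\]
The map $f_p$ sends the basis $a_1,a_2,c_1,c_2$ of $U$ to the basis $a_1c_1,a_2c_1,a_1c_2,a_2c_2$ of $\Gamma$, so it is bijective. By Propositions~\ref{prop:B} and~\ref{prop:M}, $B$ is Koszul with dimensions $1,6,12,8$, and $M=B/Bp$ is linear with dimensions $1,5,8,0$. By Proposition~\ref{prop:ext}, $\hat B=B\ltimes M$ is Koszul, and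
\[
\hat B(t)=(1+6t+12t^2+8t^3)+t(1+5t+8t^2)=1+7t+17t^2+16t^3 .
\]
By Theorem~\ref{thm:duality}, $\hat B^!$ is Koszul of cohomological dimension $3$ with $b_i=1,7,17,16$. It remains to show that $\hat B^!$ is the algebra $A$ of the statement.

Let $m$ be the generator of $M(-1)$, so that $a_1,a_2,c_1,c_2,p,q,m$ is a basis of $\hat B_1$, and $\hat B_2=\Gamma\oplus(L\otimes U)\oplus M_1$. For $v\in B_1$, the product $vm$ is the class of $v$ in $M_1=B_1/kp$, and $m\hat B_1=0$ by \eqref{eq:kill}. The nonzero products of two basis elements are therefore
\begin{align*}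
&\text{in }\Gamma: && a_1c_1=a_1p,\quad a_2c_1=a_2p,\quad a_1c_2=a_1q=c_1p,\quad a_2c_2=a_2q=c_2p;\\
&\text{in }L\otimes U: && pa_i,\quad pc_i,\quad qa_i,\quad qc_i\quad(i=1,2);\\
&\text{in }M_1: && a_im,\quad c_im\quad(i=1,2),\quad qm ,
\end{align*}
and these $4+8+5=17$ elements form a basis of $\hat B_2$. The relations of $\hat B^!$ are the image of $\mu^*$. For a basis element $w$ of $\hat B_2$ with dual functional $w^*$ we have $\mu^*(w^*)=\sum w^*(xy)\,x^*\otimes y^*$, the sum over all pairs $x,y$ of basis elements of $\hat B_1$; so $\mu^*(w^*)$ is the sum of the words $x^*y^*$ with $xy=w$. Denote the dual generators by the same letters. Then $w=a_ic_1$ gives $a_ic_1+a_ip$, the element $w=a_ic_2$ gives $a_ic_2+a_iq+c_ip$, and each of the other $13$ basis elements gives one monomial. These are the relations of $A$.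
\end{proof}

\begin{remark}
The proof uses only that $E$ is Koszul with $E(t)=(1+2t)^2$ and that $f_p$ is bijective. The values $f(u,q)$ are arbitrary. For instance, the choice $f(u,q)=0$ for all $u$ replaces the relations $a_i(c_2+q)+c_ip$ by $a_ic_2+c_ip$ and gives a Koszul algebra with the same numbers $b_i$.
\end{remark}

To pass to higher $d$ we take tensor products. On the dual side the top degree and $b_1$ are additive under tensor products, and so is $\delta=b_1^2-2b_2$: if $S,S'$ have dimensions $b_i,b_i'$, then $S\otimes S'$ has dimension $b_1+b_1'$ in degree $1$ and $b_2+b_1b_1'+b_2'$ in degree $2$, and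
\[
(b_1+b_1')^2-2(b_2+b_1b_1'+b_2')=(b_1^2-2b_2)+(b_1'^2-2b_2').
\]
The triple $(d,b_1,\delta)$ equals $(3,7,15)$ for $\hat B$, since $49-34=15$, and $(1,2,4)$ for $G_2$.

\begin{proof}[Proof of Theorem~\ref{thm:all}(2)]
The algebra $S=\hat B\otimes G_2^{\otimes(d-3)}$ is Koszul, with Hilbert series $(1+7t+17t^2+16t^3)(1+2t)^{d-3}$ and top degree $d$. By additivity,
\[
b_1=7+2(d-3)=2d+1,\qquad\delta=15+4(d-3)=4d+3,
\]
so $b_2=\frac12(b_1^2-\delta)=\frac12(4d^2+4d+1-4d-3)=2d^2-1$, and
\[
2d\,b_2-(d-1)b_1^2=b_1^2-d\,\delta=(4d^2+4d+1)-(4d^2+3d)=d+1 .
\]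
The dual $S^!$ is the required algebra. The last assertion of (2) follows from this and from part (1), proved in Section~\ref{sec:upper}.
\end{proof}

The factors $G_2$ dilute the violation: in (2) the ratio $b_1^2/(d\,\delta)$ tends to $1$ as $d$ grows. Tensor powers of $\hat B$ keep the ratio equal to $49/45$.

\begin{proof}[Proof of Theorem~\ref{thm:all}(3)]
The algebra $\hat B^{\otimes e}$ is Koszul with top degree $d=3e$, $b_1=7e$ and $\delta=15e$. Hence its dual has cohomological dimension $d$ and
\[
b_2=\frac12\,b_1^2\Bigl(1-\frac{\delta}{b_1^2}\Bigr)=\frac12\,b_1^2\Bigl(1-\frac{15}{49e}\Bigr)=\frac12\,b_1^2\Bigl(1-\frac{45}{49d}\Bigr).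
\]
If $0<c<\frac{49}{45}$, then $\frac{45}{49}<\frac1c$, so $b_2>\frac12\bigl(1-\frac1{cd}\bigr)b_1^2$ for every $d$ divisible by $3$.
\end{proof}

\section{Upper bounds}\label{sec:upper}

Both upper bounds come from a three-term recurrence whose solutions change sign when one coefficient is too large. The sign change is read off from the identity
\begin{equation}\label{eq:trig}
\sin((i+2)\theta)=2\cos\theta\,\sin((i+1)\theta)-\sin(i\theta).
\end{equation}
Throughout, $A$ is Koszul of cohomological dimension $d\ge1$ and $S=A^!$, so that $b_i=\dim S_i$. Since $S$ is generated by $S_1$ and $S_d\ne0$, we have $b_i>0$ for $0\le i\le d$, and $b_i=0$ for $i>d$.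

\begin{proof}[Proof of Theorem~\ref{thm:all}(1)]
For $d=1$ both sides of \eqref{eq:ineq} are zero. Let $d=2$; we must show $b_1^2\ge4b_2$. Put $\alpha_i=\dim A_i$. The identity $A(t)(1-b_1t+b_2t^2)=1$ of Theorem~\ref{thm:duality} says that
\[
\alpha_0=1,\qquad\alpha_1=b_1,\qquad\alpha_{i+1}=b_1\alpha_i-b_2\alpha_{i-1}\quad(i\ge1).
\]
Suppose $b_1^2<4b_2$, and choose $\theta\in(0,\pi/2)$ with $2\sqrt{b_2}\cos\theta=b_1$. The sequence $b_2^{\,i/2}\sin((i+1)\theta)/\sin\theta$ has first terms $1$ and $2\sqrt{b_2}\cos\theta=b_1$, and it satisfies the recurrence by \eqref{eq:trig}. So it equals $\alpha_i$. Let $i$ be the least index with $(i+1)\theta>\pi$. Then $\pi<(i+1)\theta\le\pi+\theta<2\pi$, so $\alpha_i<0$, which is impossible for a dimension.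
\end{proof}

For $d=2$, inequality \eqref{eq:ineq} is equivalent to the reality of the roots of $1+b_1t+b_2t^2$, and the proof shows that the positivity of the Hilbert series of $A$ forces it. For $d\geq 3$, Theorem~\ref{thm:all}(2) shows that nonreal roots occur. For general $d$ we use instead a recurrence for the dimensions of $S$: if $S$ has few relations, then $S_{d+1}$ cannot vanish. This argument uses only that $S$ is quadratic with $S_d\neq0$ and $S_{d+1}=0$.

\begin{proof}[Proof of Theorem~\ref{thm:all}(4)]
Write $S=T(V)/(R)$ with $n=\dim V=b_1$ and $r=\dim R=n^2-b_2$, and put $x=r/n^2\ge0$. Then $b_2=(1-x)b_1^2$, so we must show that $x\ge1/(4\cos^2(\pi/(d+2)))$; the strict inequality in (4) follows because $\cos^2(\pi/(d+2))<1$ and $b_1>0$.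

\emph{The recurrence.} Let $i\ge1$. The space $S_{i+1}$ is the quotient of $V^{\otimes(i+1)}$ by the subspaces $V^{\otimes s}\otimes R\otimes V^{\otimes(i-1-s)}$, $0\le s\le i-1$, and $S_i\otimes V$ is the quotient by those with $s\le i-2$. So the kernel of $S_i\otimes V\to S_{i+1}$ is the image of $V^{\otimes(i-1)}\otimes R$, and the map from $V^{\otimes(i-1)}\otimes R$ factors through $S_{i-1}\otimes R$. The sequence $S_{i-1}\otimes R\to S_i\otimes V\to S_{i+1}\to0$ is therefore exact, and
\[
b_{i+1}\ge nb_i-rb_{i-1}.
\]
Since this is only an inequality, we pass to ratios, where it becomes monotone. Put $y_i=b_{i+1}/(nb_i)$ for $0\le i\le d$. Dividing by $nb_i$ gives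
\[
y_0=1,\qquad y_i\ge1-\frac{x}{y_{i-1}}\quad(1\le i\le d),\qquad y_d=0 .
\]

\emph{The comparison sequence.} Suppose $x<1/(4\cos^2(\pi/(d+2)))$. By continuity there is $\theta\in(0,\pi/(d+2))$ with $x\le x'$, where $x'=1/(4\cos^2\theta)$. Put
\[
z_i=\frac{\sin((i+2)\theta)}{2\cos\theta\,\sin((i+1)\theta)}\qquad(0\le i\le d).
\]
These numbers are positive, because $0<(i+2)\theta<\pi$ for $i\le d$ and $\theta<\pi/2$. Also $z_0=1$, and by \eqref{eq:trig}
\[
1-\frac{x'}{z_{i-1}}=1-\frac{\sin(i\theta)}{2\cos\theta\,\sin((i+1)\theta)}=z_i\qquad(1\le i\le d).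
\]
We claim that $y_i\ge z_i$ for $0\le i\le d$. This holds for $i=0$. If $y_{i-1}\ge z_{i-1}>0$, then $0\le x\le x'$ gives $y_i\ge1-x/y_{i-1}\ge1-x'/z_{i-1}=z_i$. For $i=d$ we obtain $y_d\ge z_d>0$, which contradicts $y_d=0$.
\end{proof}

For $d=1$ the bound (4) gives $b_2\le 0$, as in (1). For $d=2$ it gives $b_2\le\frac12b_1^2$, which is weaker than (1). For $d=3$ the number $\varphi=2\cos(\pi/5)$ satisfies $\varphi^2=\varphi+1$, so the constant in (4) is $1-\varphi^{-2}=\varphi^{-1}=\frac{\sqrt5-1}{2}$, to be compared with the ratio $\frac{17}{49}$ of Theorem~\ref{thm:example} and the constant $\frac13$ of \eqref{eq:ineq}.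

\begin{thebibliography}{9}

\bibitem{Blumer}
Simone Blumer, \emph{Subgroups of Bestvina-Brady groups}, arXiv:2502.03215 (2025).

\bibitem{PP}
Polishchuk and Positselski, \emph{Quadratic Algebras}.

\bibitem{Priddy}
Priddy, 1970.

\end{thebibliography}
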